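# Multiples of wild g-vectors

## Tameness can be tested on multiples: the statements

Let $K$ be an algebraically closed field, $\Lambda$ a finite dimensional basic $K$-algebra and $\mathbb N=\{1,2,3,\dots\}$. Every term in the statements below is explained in the next section.

**Theorem 1.** Let $\Lambda$ be a finite dimensional algebra over an algebraically closed field and $h$ a g-vector. If $e(th,h)=0$ for some $t\in\mathbb N$, or $e(h,th)=0$ for some $t\in\mathbb N$, then $e(h,h)=0$.

**Corollary 2.** If $h\in D_h$, then $h$ is tame. Hence every g-vector of every finite dimensional algebra satisfies the non-decreasing condition: no finite dimensional algebra violates it.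

**Theorem 3.** For every g-vector $h$ of every finite dimensional algebra over an algebraically closed field: if $e(sh,th)=0$ for some $s,t\in\mathbb N$, then $e(h,h)=0$. Consequently, if $h$ is wild, then $e(sh,th)>0$ for all $s,t\in\mathbb N$. In particular every multiple $th$ $(t\in\mathbb N)$ of a wild g-vector is wild.

**Corollary 4.** Let $g$ be tame and $\operatorname{ind}(g)=\{g_1,\dots,g_r\}$. Then

- (a) every lattice point of the cone $\sum\mathbb R_{\ge0}g_i$ is tame and lies in $\sum\mathbb Z_{\ge0}g_i$;
- (b) $g_1,\dots,g_r$ is part of a $\mathbb Z$-basis of $K_0(\operatorname{proj}\Lambda)$.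

In particular, tame generically indecomposable g-vectors are primitive.

Corollary 2 answers a question of Mohamad Haerizadeh and Siamak Yassemi ("The non-decreasing condition on g-vectors", arXiv:2401.07328 (2024)): is there a finite dimensional algebra that does not satisfy the non-decreasing condition? Theorem 3 contains Theorem 1, but Theorem 1 has a short elementary proof of its own, and we give that first.

## Presentation spaces, the number $e(g,h)$, and the sets $D_g$

Let $P_1,\dots,P_n$ be the indecomposable projective $\Lambda$-modules up to isomorphism. We identify $K_0(\operatorname{proj}\Lambda)$ with $\mathbb Z^n$ through the basis $[P_1],\dots,[P_n]$.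

**Definition (g-vectors, presentations).** A *g-vector* is an element $g\in K_0(\operatorname{proj}\Lambda)$. Write $g=g^+-g^-$ with $g^\pm\in\mathbb Z_{\ge0}^n$ of disjoint supports, and put $P(g^\pm)=\bigoplus_iP_i^{g_i^\pm}$. The *presentation space* is $\operatorname{PHom}(g)=\operatorname{Hom}_\Lambda(P(g^-),P(g^+))$. It is a vector space, hence an irreducible affine variety: two nonempty open subsets always meet. A property holds for a *general* presentation if it holds on a nonempty open subset. Each $f\in\operatorname{PHom}(g)$ gives a two-term complex $P_f=(P(g^-)\xrightarrow{f}P(g^+))$ in degrees $-1,0$.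

**Definition ($E$ and $e$).** For $f:P^-\to P^+$ in $\operatorname{PHom}(g)$ and $f':P'^-\to P'^+$ in $\operatorname{PHom}(h)$ put $E(f,f')=\operatorname{Hom}_{K^b(\operatorname{proj}\Lambda)}(P_f,P_{f'}[1])$ and let $e(g,h)$ be the minimum of $\dim E(f,f')$ over all $f,f'$.

A chain map $P_f\to P_{f'}[1]$ is just a map $P^-\to P'^+$, since this is the only degree where both complexes live. The null-homotopic ones come from maps $P^+\to P'^+$ and $P^-\to P'^-$. So
$$E(f,f')=\frac{\operatorname{Hom}(P^-,P'^+)}{\operatorname{Hom}(P^+,P'^+)\,f+f'\operatorname{Hom}(P^-,P'^-)},\tag{1}$$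
the cokernel of the linear map $(n^+,n^-)\mapsto n^+f-f'n^-$.

**Definition (tame, wild).** A g-vector $h$ is *tame* if $e(h,h)=0$, and *wild* otherwise.

**Definition (generic decomposition).** A g-vector $g$ is *generically indecomposable* if a general $f\in\operatorname{PHom}(g)$ gives an indecomposable two-term complex. By Derksen–Fei every g-vector has a generic decomposition $g=g_1\oplus\dots\oplus g_m$: a general presentation of $g$ is a direct sum of general presentations of the $g_i$. Equivalently, $g=\sum g_i$ with every $g_i$ generically indecomposable and $e(g_i,g_j)=0$ for all $i\ne j$. It is unique up to order. The set of g-vectors that occur is $\operatorname{ind}(g)$. We write $g+h=g\oplus h$ if the generic decomposition of $g+h$ is the concatenation of those of $g$ and $h$; equivalently, $e(g,h)=e(h,g)=0$.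

**Definition (non-decreasing condition).** Put $D_g=\{h\mid \exists\,t\in\mathbb N:\ g+th=g\oplus th\}$. The g-vector $g$ satisfies the *non-decreasing condition* if $h\notin D_h$ for every wild $h\in\operatorname{ind}(g)$. The algebra satisfies it if all its g-vectors do.

So a violation would be a wild $h$ with $h+th=h\oplus th$ for some $t$. In words: two general presentations of $h$ always see each other through $E$, and yet a general presentation of $h$ and one of $th$ do not. Theorem 1 forbids this, and Corollary 2 follows at once: if $h\in D_h$, then $e(th,h)=0$ for some $t$, so $e(h,h)=0$ and $h$ is not wild.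

If $h\ge0$ or $h\le0$, then $P(h^-)=0$ or $P(h^+)=0$, the numerator in (1) is zero for $g=h$, and $h$ is tame. In particular all g-vectors of a local algebra are tame. One needs mixed signs to see anything.

## The $r$-Kronecker algebra by hand

**Example 5.** Let $\Lambda_r$ be the path algebra of the quiver with vertices $1,2$ and $r\geq 1$ arrows $1\to2$. A module is a pair of spaces with $r$ maps $X_1,\dots,X_r:X(1)\to X(2)$. Here $\operatorname{Hom}(P_i,X)=X(i)$, $\operatorname{Hom}(P_2,P_1)=K^r$, $\operatorname{Hom}(P_1,P_2)=0$ and $\operatorname{End}(P_i)=K$. Let $h=[P_1]-[P_2]$, so $\operatorname{PHom}(h)=K^r$. By (1),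
$$E(f,f')=K^r/(Kf+Kf'),\qquad e(h,h)=\max(r-2,0).$$
So $h$ is tame for $r\le2$ and wild for $r\ge3$. For $r=2$ note that $E(f,f)\neq0$ for every $f$. Tameness concerns two independent general presentations, not one.

For multiples, $\operatorname{PHom}(sh)$ is the space of $s\times s$ matrices over $K^r$, and the map in (1) for the pair $(sh,th)$ goes from a space of dimension $2st$ to one of dimension $rst$. So $e(sh,th)\ge(r-2)st$. On the other hand, putting $f^{\oplus s}$ and $f'^{\oplus t}$ into (1) gives, for every $h$ over every algebra,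
$$e(sh,th)\le st\,e(h,h).\tag{2}$$
Hence $e(sh,th)=st\max(r-2,0)$, and Theorem 3 holds in this example.

The same count works in general. With $V=\operatorname{Hom}(P(h^-),P(h^+))$ and $A=\operatorname{End}(P(h^+))\times\operatorname{End}(P(h^-))$ one has $e(sh,th)\ge st(\dim V-\dim A)$. If $\dim V>\dim A$, we are done. But wildness does not imply $\dim V>\dim A$: over $\Lambda_3\times K$, with $P_3$ the projective of the second factor, take $h=[P_1]-[P_2]+[P_3]$. Then $V=K^3$, $A=K^2\times K$, and $E(f,f')=K^3/(Kf+Kf')$ as before. So $e(h,h)=1$ although $\dim V-\dim A=0$. Counting is not enough.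

## Cokernels $E(f,X)$ with a module as second argument

Fix $h$, write $P^\pm=P(h^\pm)$, and put $M_f=\operatorname{coker}f$ for $f\in\operatorname{PHom}(h)$. For a finite dimensional module $X$ let
$$A_f:\operatorname{Hom}(P^+,X)\to\operatorname{Hom}(P^-,X),\ u\mapsto uf,\qquad E(f,X)=\operatorname{coker}A_f,$$
$$\langle h,X\rangle=\sum_ih_i\dim\operatorname{Hom}(P_i,X),\qquad e(h,X)=\min_{f\in\operatorname{PHom}(h)}\dim E(f,X).$$
The same notation is used for $th$; here $\operatorname{PHom}(th)=\operatorname{Hom}((P^-)^t,(P^+)^t)$ and $\langle th,X\rangle=t\langle h,X\rangle$. Four facts are needed.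

(F1) The kernel of $A_f$ is $\operatorname{Hom}(M_f,X)$. Taking dimensions,
$$\langle h,X\rangle=\dim\operatorname{Hom}(M_f,X)-\dim E(f,X).\tag{3}$$

(F2) $E(f,f')\cong E(f,M_{f'})$. Since $P^-$ is projective, $\operatorname{Hom}(P^-,M_{f'})=\operatorname{Hom}(P^-,P'^+)/f'\operatorname{Hom}(P^-,P'^-)$. Since $P^+$ is projective, every map $P^+\to M_{f'}$ lifts to $P'^+$, so dividing by the image of $A_f$ gives exactly (1).

(F3) A short exact sequence $0\to X'\to X\to X''\to0$ gives an exact sequence $E(f,X')\to E(f,X)\to E(f,X'')\to0$. Indeed $\operatorname{Hom}(P^\pm,-)$ is exact, and the snake lemma gives the sequence of cokernels. In particular, if $E(f,X)=0$, then $E(f,Y)=0$ for every quotient $Y$ of $X$.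

(F4) $\dim E(f,X)$ and $\dim E(f,f')$ are coranks of linear maps depending polynomially on $f,f'$, hence upper semicontinuous. So each minimum is attained on a nonempty open set, and finitely many nonempty open sets meet.

## Two attempts, and three alternating matrices

Suppose $e(th,h)=0$, so $E(f'',f)=0$ for some $f''\in\operatorname{PHom}(th)$, $f\in\operatorname{PHom}(h)$. We want one $f_1\in\operatorname{PHom}(h)$ with $E(f_1,f)=0$.

The first thing to try is to degenerate $f''$ to a direct sum $f_1\oplus\dots\oplus f_t$. But semicontinuity says that $\dim E$ can only go up under specialization. All one gets is inequality (2), which is the wrong direction.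

The second thing to try is to forget where $X=M_f$ came from and to hope that $e(th,X)=0$ implies $e(h,X)=0$ for a fixed module. This is false.

**Example 6.** Take $\Lambda_3$, $h=[P_1]-[P_2]$, and the module $X$ with $X(1)=X(2)=K^3$ and structure maps $X_1,X_2,X_3$ such that
$$aX_1+bX_2+cX_3=\begin{pmatrix}0&-c&b\\c&0&-a\\-b&a&0\end{pmatrix},$$
the cross product with $(a,b,c)$. For $f=(a,b,c)$ this matrix is $A_f$. It kills $(a,b,c)^T$, so it is always singular, and it has rank $2$ for $f\neq 0$. So $e(h,X)=1$. An element of $\operatorname{PHom}(2h)$ is a triple $T_1,T_2,T_3$ of $2\times2$ matrices, and $A_f$ becomes (up to transposing the $T_a$, which is harmless because they are arbitrary) the $6\times6$ matrix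
$$\begin{pmatrix}0&-T_3&T_2\\T_3&0&-T_1\\-T_2&T_1&0\end{pmatrix}.$$
With $T_3=1$, a kernel vector $(u,v,w)$ satisfies $v=T_2w$, $u=T_1w$ and $(T_1T_2-T_2T_1)w=0$. For $T_1=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, $T_2=\begin{pmatrix}0&0\\1&0\end{pmatrix}$ the commutator is $\operatorname{diag}(1,-1)$, which is invertible. So $e(2h,X)=0$ although $e(h,X)=1$.

So a proof must use that $X$ is the cokernel of a general presentation of $h$ itself. What survives the passage from $th$ to $h$ is numerical. If $E(f'',f)=0$, then for each quotient $Y$ of $M_f$ we have $E(f'',Y)=0$ by (F2), (F3), so $t\langle h,Y\rangle=\dim\operatorname{Hom}(M_{f''},Y)\ge0$ by (3). Let us name the resulting class.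

**Definition ($\mathcal T_h$).** $\mathcal T_h$ is the class of modules $X$ with $\langle h,Y\rangle\ge0$ for every quotient $Y$ of $X$. It is closed under quotients, and $\mathcal T_{th}=\mathcal T_h$.

Membership in $\mathcal T_h$ alone does not give $e(h,X)=0$: the module of Example 6 lies in $\mathcal T_h$, because (F3) and (3) with a suitable $f''\in\operatorname{PHom}(2h)$ give $2\langle h,Y\rangle\ge0$ for all its quotients. The new input will be that the modules $M_f$ *themselves* lie in $\mathcal T_h$, together with a first-order deformation argument in $f$.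

## Maximal rank and the image of a map $M_f\to X$

The next lemma says what maximality of rank means to first order.

**Lemma 7.** Let $A,B:U\to W$ be linear maps of finite dimensional $K$-spaces with $\operatorname{rank}(A+\varepsilon B)\le\operatorname{rank}A$ for all $\varepsilon\in K$. Then $B(\ker A)\subseteq\operatorname{im}A$.

*Proof.* Choose bases with $A=\begin{pmatrix}1_r&0\\0&0\end{pmatrix}$. For $i,j>r$ the minor of $A+\varepsilon B$ on rows $1,\dots,r,i$ and columns $1,\dots,r,j$ is a polynomial in $\varepsilon$ that vanishes on the infinite field $K$. Its upper left block is $1_r+\varepsilon(\cdots)$, and its last row and column are divisible by $\varepsilon$, so its coefficient at $\varepsilon$ is $B_{ij}$. Hence $B_{ij}=0$ for $i,j>r$. Since $\ker A$ is spanned by the basis vectors with index $j>r$ and $\operatorname{im}A$ by those with index $i\le r$, this is the claim. $\square$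

**Lemma 8.** Let $f\in\operatorname{PHom}(h)$ with $\dim E(f,X)=e(h,X)$, let $s\in\operatorname{Hom}(M_f,X)$ and $I=\operatorname{im}s$. Then the map $E(f,I)\to E(f,X)$ induced by the inclusion is zero.

*Proof.* Let $\hat s:P^+\to M_f\xrightarrow{s}X$; then $\hat sf=0$, that is, $\hat s\in\ker A_f$. For $\varphi\in\operatorname{Hom}(P^-,P^+)$ and $\varepsilon\in K$ we have $A_{f+\varepsilon\varphi}=A_f+\varepsilon A_\varphi$, and by hypothesis $A_f$ has maximal rank among all $A_{f'}$ with $f'\in \operatorname{PHom}(h)$. Lemma 7 gives
$$\hat s\varphi=A_\varphi(\hat s)\in\operatorname{im}A_f\qquad\text{for all }\varphi.$$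
Now let $\psi:P^-\to I$ be any map. Since $\hat s:P^+\to I$ is onto and $P^-$ is projective, $\psi=\hat s\varphi$ for some $\varphi$. So every $\psi:P^-\to I\subseteq X$ lies in $\operatorname{im}A_f$, that is, becomes zero in $E(f,X)$. $\square$

## Induction over $\mathcal T_h$ and the proof of Theorem 1

**Proposition 9.** Suppose there is a nonempty open $U\subseteq\operatorname{PHom}(h)$ with $M_f\in\mathcal T_h$ for all $f\in U$. Then $e(h,X)=0$ for all $X\in\mathcal T_h$.

*Proof.* Induction on $\dim X$. For $X=0$ there is nothing to show. Let $0\ne X\in\mathcal T_h$ and suppose $e(h,X)>0$. By (F4) we may choose $f\in U$ with $\dim E(f,X)=e(h,X)$. By (3),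
$$\dim\operatorname{Hom}(M_f,X)=\langle h,X\rangle+e(h,X)>0,$$
since $X\in\mathcal T_h$. Take a nonzero $s:M_f\to X$ with image $I\ne0$.

If $I=X$, Lemma 8 says that the identity of $E(f,X)$ is zero. So $E(f,X)=0$, a contradiction.

If $I\ne X$, then $I\in\mathcal T_h$ as a quotient of $M_f$, and $X/I\in\mathcal T_h$ as a quotient of $X$. Both have smaller dimension than $X$, so by induction $e(h,I)=e(h,X/I)=0$. By (F4) some $f_1\in\operatorname{PHom}(h)$ satisfies $E(f_1,I)=0=E(f_1,X/I)$, and then $E(f_1,X)=0$ by (F3), a contradiction. $\square$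

**Proof of Theorem 1, case $e(th,h)=0$.** There is $f''\in\operatorname{PHom}(th)$ such that $U=\{f\in\operatorname{PHom}(h):E(f'',f)=0\}$ is nonempty, and $U$ is open. Let $f\in U$ and let $Y$ be a quotient of $M_f$. By (F2), $E(f'',M_f)=0$, so $E(f'',Y)=0$ by (F3), and (3) for $th$ gives $t\langle h,Y\rangle=\dim\operatorname{Hom}(M_{f''},Y)\ge0$. So $M_f\in\mathcal T_h$ for all $f\in U$. Fix $f\in U$. Proposition 9 with $X=M_f$ gives $f_1\in\operatorname{PHom}(h)$ with $E(f_1,f)\cong E(f_1,M_f)=0$. Hence $e(h,h)=0$.

**Proof of Theorem 1, case $e(h,th)=0$.** Use the duality $(-)^*=\operatorname{Hom}_\Lambda(-,\Lambda):\operatorname{proj}\Lambda\to\operatorname{proj}\Lambda^{op}$. It turns $f:P(g^-)\to P(g^+)$ into $f^*:P(g^+)^*\to P(g^-)^*$, so it identifies $\operatorname{PHom}_\Lambda(g)$ with $\operatorname{PHom}_{\Lambda^{op}}(-g)$. Applied to (1) it identifies $E(f,f')$ with $E(f'^*,f^*)$. So $e_\Lambda(g,g')=e_{\Lambda^{op}}(-g',-g)$. From $e_\Lambda(h,th)=0$ we get $e_{\Lambda^{op}}(t(-h),-h)=0$, and the first case, for $\Lambda^{op}$ and $-h$, gives $0=e_{\Lambda^{op}}(-h,-h)=e_\Lambda(h,h)$.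 $\square$

This proves Theorem 1 and Corollary 2.

**Remark 10.** We have also shown: $h$ is tame if and only if $M_f\in\mathcal T_h$ for general $f\in\operatorname{PHom}(h)$. "If" is Proposition 9 with $X=M_f$; "only if" is the first part of the proof with $t=1$. In Example 5, for $f\ne0$, the module $M_f$ has dimensions $(1,r-1)$, and since it is generated at vertex $1$ its nonzero quotients $Y$ have $Y(1)=K$ and any $\dim Y(2)\le r-1$. So the criterion reads $1-(r-1)\ge0$, that is, $r\le2$.

## What the argument leaves open when both arguments are multiples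

Suppose $e(sh,th)=0$. The same proof gives something: choose $f''\in\operatorname{PHom}(sh)$ with $E(f'',f)=0$ for $f$ in a nonempty open subset of $\operatorname{PHom}(th)$. Then $s\langle h,Y\rangle\ge0$ for the quotients $Y$ of these $M_f$, so $M_f\in\mathcal T_h=\mathcal T_{th}$, and Proposition 9 for the g-vector $th$ yields $e(th,th)=0$. What remains is the step from $th$ to $h$. Here Proposition 9 stops: for $h$ it needs $M_{f_1}\in\mathcal T_h$ for general $f_1\in\operatorname{PHom}(h)$, while we know $M_f\in\mathcal T_h$ only on some open set of $f\in\operatorname{PHom}(th)$. The direct sums $f_1\oplus\dots\oplus f_t$ form a special subset of $\operatorname{PHom}(th)$, and nothing so far says that this subset meets the open set.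

For representations of acyclic quivers there is no such difficulty, because of a formula of Schofield that is homogeneous in the dimension vectors. The proof of Theorem 3 will isolate, inside the linear algebra of $E$, a quiver problem that carries the whole obstruction to $E=0$, and then show that general pairs can be moved to a place where this quiver problem is visible. Before this we deduce Corollary 4.

## Corollary 4 from Theorem 3

Direct sums of presentations of $g_i$ must again be presentations of $\sum g_i$. This needs a compatibility of signs.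

**Lemma 11.** If $e(g,g')=0$, then $g^-$ and $g'^+$ have disjoint supports.

*Proof.* Let $f:P^-\to P^+$ and $f':P'^-\to P'^+$ be presentations of $g$ and $g'$ and suppose $P_l$ is a summand of $P^-$ and of $P'^+$. Then $P_l$ is not a summand of $P^+$ nor of $P'^-$. Let $i:P_l\to P^-$ be an inclusion and $q:P'^+\to P_l$ a projection of summands, and let $u:P^-\to P'^+$ satisfy $q\,u\,i=\mathrm{id}$. If $u=n^+f-f'n^-$, then $\mathrm{id}=(qn^+)(fi)-(qf')(n^-i)$. The first product factors through $P^+$ and the second through $P'^-$. Neither is invertible, since otherwise $P_l$ would be a summand there. So both lie in the radical of the local ring $\operatorname{End}(P_l)$, a contradiction. Hence $E(f,f')\ne0$ for all $f,f'$. $\square$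

**Proof of Corollary 4. Step 1: nonnegative combinations.** The pairs $(f,f')\in\operatorname{PHom}(g)^2$ with $E(f,f')=0$ form a nonempty open set. General $f$ and $f'$ are isomorphic to direct sums of presentations of the members of $\operatorname{ind}(g)$, and $E$ is additive in both arguments. So $e(g_i,g_j)=0$ for all $i,j$, including $i=j$. Now let $p\in\mathbb Z_{\ge0}^r$. By the criterion in the definition of generic decompositions, $\sum p_ig_i$ has generic decomposition $\bigoplus g_i^{\oplus p_i}$. It is tame: by (F4) choose $f_i,f_i'\in\operatorname{PHom}(g_i)$ with $E(f_i,f_j')=0$ for all $i,j$. By Lemma 11 the supports of $g_i^-$ and $g_j^+$ are disjoint for all $i,j$, so $\bigoplus f_i^{\oplus p_i}$ and $\bigoplus f_i'^{\oplus p_i}$ lie in $\operatorname{PHom}(\sum p_ig_i)$, and their $E$ vanishes.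

**Step 2: linear independence.** If $\sum p_ig_i=\sum q_ig_i$ with $p,q\in\mathbb Z_{\ge0}^r$, then uniqueness of generic decompositions gives $p=q$. Splitting an integral relation into its positive and negative parts, we see that the $g_i$ are linearly independent.

**Step 3: part (a).** Let $z$ be a lattice point of the cone. Its coefficients with respect to the linearly independent integral vectors $g_i$ are rational and nonnegative, so $tz=\sum p_ig_i$ with $t\in\mathbb N$, $p\in\mathbb Z_{\ge0}^r$. By Step 1, $tz$ is tame, that is, $e(tz,tz)=0$, so $z$ is tame by Theorem 3. Let $z=\bigoplus z_j^{\oplus q_j}$ be its generic decomposition. Step 1 applied to the tame vector $z$ gives $tz=\bigoplus z_j^{\oplus tq_j}$. Comparing with $tz=\bigoplus g_i^{\oplus p_i}$, uniqueness shows that all $z_j$ are among the $g_i$. So $z\in\sum\mathbb Z_{\ge0}g_i$.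

**Step 4: part (b).** Let $z\in\mathbb Z^n\cap\sum\mathbb Qg_i$. For large $m$ the vector $z+m\sum g_i$ lies in the cone, hence in $\sum\mathbb Zg_i$ by (a), and so does $z$. So $\mathbb Z^n/\bigoplus\mathbb Zg_i$ is torsion free, hence free, and $g_1,\dots,g_r$ extends to a $\mathbb Z$-basis. If $g$ is tame and generically indecomposable, then $\operatorname{ind}(g)=\{g\}$, and an element of a basis is primitive. $\square$

## Multiples of dimension vectors of quivers

For dimension vectors $\alpha,\beta$ of a finite quiver $Q$ let $\operatorname{ext}_Q(\alpha,\beta)$ be the minimal dimension, over representations $x,y$ of dimensions $\alpha,\beta$, of the cokernel of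
$$\bigoplus_v\operatorname{Hom}(x_v,y_v)\to\bigoplus_{\rho:v\to v'}\operatorname{Hom}(x_v,y_{v'}),\qquad n\mapsto(n_{v'}x_\rho-y_\rho n_v)_\rho.\tag{4}$$
For acyclic $Q$ this cokernel is $\operatorname{Ext}^1(x,y)$ and the kernel is $\operatorname{Hom}(x,y)$. So $\operatorname{ext}_Q$ is the generic value of $\dim\operatorname{Ext}^1$. Write $\langle\alpha,\beta\rangle=\sum_v\alpha_v\beta_v-\sum_{\rho:v\to v'}\alpha_v\beta_{v'}$, and $\alpha'\hookrightarrow\alpha$ if a general representation of dimension $\alpha$ has a subrepresentation of dimension $\alpha'$. For example, for one arrow $1\to2$ and $\alpha=(1,1)$, a general representation is an isomorphism $K\to K$; so $(0,1)\hookrightarrow\alpha$, but not $(1,0)\hookrightarrow\alpha$.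

**Theorem 12.** (A. Schofield, *General representations of quivers*, Proc. LMS 65 (1992), Thms 3.3, 5.4, in characteristic $0$; W. Crawley-Boevey, *Subrepresentations of general representations of quivers*, Bull. LMS 28 (1996), in arbitrary characteristic.) For a finite acyclic quiver over an algebraically closed field: (i) $\alpha'\hookrightarrow\alpha$ if and only if $\operatorname{ext}(\alpha',\alpha-\alpha')=0$; (ii) $\operatorname{ext}(\alpha,\beta)=\max\{-\langle\alpha',\beta\rangle:\alpha'\hookrightarrow\alpha\}$.

This is the one cited result in the proof of Theorem 3. We need a version for quivers with loops and cycles.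

**Lemma 13.** For any finite quiver $Q$, $\operatorname{ext}_Q(s\alpha,t\beta)=0$ with $s,t\in\mathbb N$ implies $\operatorname{ext}_Q(\alpha,\beta)=0$.

*Proof.* Acyclic case. If $\operatorname{ext}(\alpha,\beta)>0$, then by (ii) there is $\alpha'\hookrightarrow\alpha$ with $-\langle\alpha',\beta\rangle>0$. Taking direct sums of copies of representations, $\operatorname{ext}(s\alpha',s(\alpha-\alpha'))\le s^2\operatorname{ext}(\alpha',\alpha-\alpha')=0$, by (i). Again by (i), $s\alpha'\hookrightarrow s\alpha$, and by (ii) $\operatorname{ext}(s\alpha,t\beta)\ge-st\langle\alpha',\beta\rangle>0$.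

General case. Let $Q^b$ have two vertices $v',v''$ for each vertex $v$ of $Q$, an arrow $v'\to w''$ for each arrow $v\to w$ of $Q$, and an arrow $\iota_v:v'\to v''$ for each $v$. All arrows go from primed to double-primed vertices, so $Q^b$ is acyclic. A representation $x$ of $Q$ gives a representation $\tilde x$ of $Q^b$ with $\tilde x_{v'}=\tilde x_{v''}=x_v$, $\iota_v=\mathrm{id}$, and the maps $x_\rho$. A representation of dimension $(\alpha,\alpha)$ in which all $\iota_v$ are invertible, which is an open dense condition, is isomorphic to some $\tilde x$. For a pair $(\tilde x,\tilde y)$ the map (4) sends $(n'_v,n''_v)_v$ to $\iota$-components $n''_v-n'_v$ and to components $n''_wx_\rho-y_\rho n'_v$. The $\iota$-components alone give a surjection with kernel $\{n''=n'\}$. So the cokernel is that of the remaining components restricted to $n''=n'$, which is the cokernel (4) for $(x,y)$. The minimum for $Q^b$ is attained on a nonempty open set, hence at some pair $(\tilde x,\tilde y)$. Therefore $\operatorname{ext}_Q(\alpha,\beta)=\operatorname{ext}_{Q^b}((\alpha,\alpha),(\beta,\beta))$,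 and the acyclic case applies. $\square$

## Presentations of $sh$ as matrices over a bimodule

From here to the end, fix a g-vector $h$ with $e(h,h)>0$ and $s,t\in\mathbb N$. We prove $e(sh,th)>0$, which is Theorem 3. (Its converse, that $e(sh,th)=0$ for tame $h$, is (2).)

Let $V=\operatorname{Hom}(P^-,P^+)$, $A=\operatorname{End}(P^+)\times\operatorname{End}(P^-)$ and $\beta=\dim_KA$. For $n=(n^+,n^-)\in A$ and $v\in V$ put $nv=n^+v$ and $vn=vn^-$. This makes $V$ an $A$-bimodule. Then $\operatorname{PHom}(sh)=M_s(V)$, and (1) says that for $X\in M_s(V)$, $X'\in M_t(V)$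
$$E(X,X')=\operatorname{coker}\bigl(M_{t\times s}(A)\to M_{t\times s}(V),\ n\mapsto nX-X'n\bigr).\tag{5}$$
For invertible $g\in M_s(A)$, $g'\in M_t(A)$ we have $E(gXg^{-1},g'X'g'^{-1})\cong E(X,X')$, via $n\mapsto g'ng^{-1}$. Over an extension field $\Omega\supseteq K$ we use (5) with $A_\Omega=A\otimes_K\Omega$ and $V_\Omega=V\otimes_K\Omega$.

The following remark on minors will be used three times.

(G) *Let $T(\xi)$ be a matrix whose entries are polynomials in $\xi=(\xi_1,\dots,\xi_d)$ over an infinite field $F$. If $T$ is onto at one point over some extension field of $F$, then some maximal minor is a nonzero polynomial, so $T$ is onto at some $F$-point and at every point whose coordinates are algebraically independent over $F$.*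

The plan is this. Take $D=\operatorname{diag}(f_1,\dots,f_N)$ with independent generic $f_i$. The map $n\mapsto nD-Dn$ has blocks $n\mapsto nf_i-f_jn$, which are not onto for $i\ne j$, because $h$ is wild. We filter $M_N(V)$ by subspaces defined by this map and by radicals of algebras, and look for the first level where surjectivity fails. At that level everything is semisimple, so it is a quiver problem, and Lemma 13 applies to it. Below that level surjectivity holds, and this lets us conjugate general matrices into $D+(\text{that level})$.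

Fix $N\ge\max(s+t,\beta+2)$ and $[N]=\{1,\dots,N\}$.

## A filtration attached to a diagonal matrix

Let $\Omega\supseteq K$ be algebraically closed, $f_1,\dots,f_N\in V_\Omega$, and $D=\operatorname{diag}(f_1,\dots,f_N)\in M_N(V_\Omega)$. Let $\varepsilon_i\in M_N(A_\Omega)$ be the diagonal idempotents and $\varepsilon_I=\sum_{i\in I}\varepsilon_i$. Put $\delta(n)=nD-Dn$. This is a derivation $M_N(A_\Omega)\to M_N(V_\Omega)$, that is, $\delta(nm)=n\delta(m)+\delta(n)m$, and $\delta(\varepsilon_i)=0$ because $D$ is diagonal. Define inductively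
$$\mathcal V_0=M_N(V_\Omega),\quad\mathcal N_m=\{n\in M_N(A_\Omega):\delta(n)\in\mathcal V_m\},\quad\mathcal R_m=\operatorname{rad}\mathcal N_m,\quad\mathcal V_{m+1}=\mathcal R_m\mathcal V_m+\mathcal V_m\mathcal R_m.\tag{6}$$
For $I,J\subseteq[N]$ write $\mathcal V_m(I,J)=\varepsilon_J\mathcal V_m\varepsilon_I$ for the block from $I$ to $J$, and similarly for $\mathcal N_m$ and $\mathcal R_m$. Put $\mathcal V_m(I)=\mathcal V_m(I,I)$ and $D_I=\varepsilon_ID\varepsilon_I$. For $I=\{i\}$, $J=\{j\}$ we write $\mathcal V_m(i,j)\subseteq V_\Omega$ and $\mathcal N_m(i,j)\subseteq A_\Omega$.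

**Lemma 14.**

- (a) $\mathcal N_m$ is an algebra containing all $\varepsilon_i$; $\mathcal V_m$ is an $\mathcal N_m$-bimodule; $\mathcal V_{m+1}\subseteq\mathcal V_m$ is an $\mathcal N_m$-subbimodule; $\mathcal N_{m+1}\subseteq\mathcal N_m$. For $m\gg0$ we have $\mathcal V_m=0$.
- (b) For a $K$-embedding $\theta:\Omega\to\Omega'$ of algebraically closed fields, the construction for $\theta(D)$ is the base change along $\theta$ of the one for $D$.
- (c) Let $v_I\in\mathcal V_k(I)$, $v_J\in\mathcal V_k(J)$, $n\in\varepsilon_JM_N(A_\Omega)\varepsilon_I$ and $n(D_I+v_I)-(D_J+v_J)n\in\mathcal V_k$. Then $n\in\mathcal N_k$.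
- (d) If $v\in\bigoplus_i\mathcal V_k(i,i)$, then $D$ and $D+v$ give the same $\mathcal N_m,\mathcal V_m$ for $m\le k$ and the same $\mathcal V_{k+1}$.

*Proof.* (a) For $m=0$ the first two assertions are clear. Let them hold for $m$. Since $\mathcal R_m$ is an ideal of $\mathcal N_m$, $\mathcal V_{m+1}$ is an $\mathcal N_m$-subbimodule of $\mathcal V_m$, and so $\mathcal N_{m+1}\subseteq\mathcal N_m$. For $n,n'\in\mathcal N_{m+1}$ we get $\delta(nn')=n\delta(n')+\delta(n)n'\in\mathcal V_{m+1}$, because $n,n'\in\mathcal N_m$. So $\mathcal N_{m+1}$ is an algebra, it contains the $\varepsilon_i$ since $\delta(\varepsilon_i)=0$, and $\mathcal V_{m+1}$ is a bimodule over it. If $\mathcal V_{m+1}=\mathcal V_m$, then iterating $\mathcal V_m=\mathcal R_m\mathcal V_m+\mathcal V_m\mathcal R_m$ shows that $\mathcal V_m$ is the sum of the products $\mathcal R_m^a\mathcal V_m\mathcal R_m^b$ (powers of the ideal) with $a+b=q$, for every $q$. Since $\mathcal R_m$ is nilpotent, $\mathcal V_m=0$. So dimensions drop strictly until zero is reached.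

(b) Kernels, preimages, sums and products of subspaces commute with field extension. So do radicals here: $\mathcal N_m/\mathcal R_m$ is a product of matrix algebras over $\Omega$ and stays one after base change, while $\mathcal R_m$ stays a nilpotent ideal.

(c) We have $n\in\mathcal N_0$. Suppose $n\in\mathcal N_m$ with $m<k$. Since $v_I,v_J\in\mathcal V_k\subseteq\mathcal V_{m+1}$ and $\mathcal V_{m+1}$ is an $\mathcal N_m$-bimodule, $nv_I$ and $v_Jn$ lie in $\mathcal V_{m+1}$. As $n=\varepsilon_Jn\varepsilon_I$, we have $\delta(n)=nD_I-D_Jn$, which differs from an element of $\mathcal V_k$ by $-nv_I+v_Jn$. So $\delta(n)\in\mathcal V_{m+1}$ and $n\in\mathcal N_{m+1}$.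

(d) $\mathcal V_0$ and $\mathcal N_0$ do not depend on $D$. Let $1\le m\le k$ and suppose that $\mathcal N_{m-1}$ and $\mathcal V_{m-1}$, hence also $\mathcal V_m$, are the same for both. For $n\in\mathcal N_{m-1}$ the two derivations differ by $nv-vn$, which lies in $\mathcal V_m$ because $v\in\mathcal V_k\subseteq\mathcal V_m$ and $\mathcal V_m$ is an $\mathcal N_{m-1}$-bimodule. So the two versions of $\mathcal N_m$ coincide, and then so do the radicals and $\mathcal V_{m+1}$. $\square$

From now on let the $f_i$ be independent generic: their coordinates $x_{iq}$ ($q=1,\dots,\dim V$) are algebraically independent over $K$, $\mathbb F=K(x_{iq})$, and $\Omega$ is an algebraic closure of $\mathbb F$.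

**Symmetry.** For $\sigma\in S_N$ extend $x_{iq}\mapsto x_{\sigma(i)q}$ to an automorphism $\tilde\sigma$ of $\Omega$ over $K$. The semilinear maps $\Sigma(n)_{\sigma(j)\sigma(i)}=\tilde\sigma(n_{ji})$ on $M_N(A_\Omega)$ and $M_N(V_\Omega)$ respect all products and fix $D$. So they preserve all $\mathcal N_m,\mathcal V_m,\mathcal R_m$ and send $\varepsilon_i$ to $\varepsilon_{\sigma(i)}$.

**The critical level.** Let $\mathbf P_m$ be the statement
$$V_\Omega=\{nf_i-f_jn:n\in A_\Omega\}+\mathcal V_m(i,j)\quad\text{for all }i\ne j.\tag{7}$$
By symmetry and $2$-transitivity of $S_N$, equality in (7) holds for all pairs $i\ne j$ or for none. $\mathbf P_0$ holds trivially, and $\mathbf P_{m+1}$ implies $\mathbf P_m$. If all $\mathbf P_m$ held, then, as $\mathcal V_m=0$ for $m\gg0$, the map $n\mapsto nf_1-f_2n$ would be onto. By (G) it would be onto for some $f_1,f_2\in V$ over $K$, so $e(h,h)=0$, contrary to assumption. So there is $k$ such that $\mathbf P_k$ holds and $\mathbf P_{k+1}$ fails. Fix it. Given $\mathbf P_k$, equality in (7) with $m=k+1$ for $(i,j)$ is equivalent to surjectivity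 of
$$\delta:\mathcal N_k(i,j)\to\mathcal V_k(i,j)/\mathcal V_{k+1}(i,j).\tag{8}$$
Indeed, if the equality holds at level $k+1$ and $v\in\mathcal V_k(i,j)$, write $v=\delta(n)+v'$ with $v'\in\mathcal V_{k+1}(i,j)$; then $\delta(n)\in\mathcal V_k$, so $n\in\mathcal N_k(i,j)$. Conversely, surjectivity of (8) lets us replace $\mathcal V_k(i,j)$ in $\mathbf P_k$ by $\mathcal V_{k+1}(i,j)$.

**Example 15.** In Example 5 with $r=3$, $A=K\times K$ is semisimple, $\mathcal R_0=0$, $\mathcal V_1=0$, and $\mathbf P_1$ fails because $f_i,f_j$ do not span $K^3$. So $k=0$. For an example with $k=1$, take two arrows $a,b:1\to2$ and a loop $x$ at $1$ with $x^2=0$, and $h=[P_1]-[P_2]$. Then $A=K[x]/(x^2)\times K$, and $V=\operatorname{Hom}(P_2,P_1)$ is free of rank $2$ over $K[x]/(x^2)$, with basis $a,b$. Since $\mathcal R_0=xM_N(\Omega)\times0$, we have $\mathcal V_1=xM_N(V_\Omega)$. Modulo $x$ the vectors $f_i,f_j$ ($i\ne j$) form a basis of a $2$-dimensional space, so $\mathbf P_1$ holds. For the same reason $\mathcal N_1$ consists of the pairs $n^+=\operatorname{diag}(c_i)+xm$, $n^-=\operatorname{diag}(c_i)$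 with $c_i\in\Omega$, $m\in M_N(\Omega)$. So $\mathcal R_1=xM_N(\Omega)\times0$ and $\mathcal V_2=0$. As $nf_i-f_jn$ ranges over the $3$-dimensional span of $f_i,xf_i,f_j$ in the $4$-dimensional $V_\Omega$, $\mathbf P_2$ fails, and $k=1$. Here $\mathcal N_1/\mathcal R_1=\Omega^N$.

## The semisimple problem at level $k$

This section turns surjectivity modulo $\mathcal V_{k+1}$ into a question about a bimodule over a semisimple algebra. Let
$$S=\mathcal N_k/\mathcal R_k,\qquad\bar B=\mathcal V_k/(\mathcal V_{k+1}+\delta(\mathcal R_k)).$$

**$\bar B$ is an $S$-bimodule.** For $n\in\mathcal N_k$, $r\in\mathcal R_k$ we have $n\delta(r)=\delta(nr)-\delta(n)r$ with $nr\in\mathcal R_k$ and $\delta(n)r\in\mathcal V_k\mathcal R_k\subseteq\mathcal V_{k+1}$; similarly on the other side. So the denominator is a subbimodule, and $\mathcal R_k$ acts by zero on the quotient from both sides.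

**The derivation is inner.** $\delta$ induces a derivation $\bar\delta:S\to\bar B$. As $\Omega$ is algebraically closed, $S$ is a product of matrix algebras. With matrix units $E^\tau_{lm}$ of its factors put $\sum_pa_p\otimes b_p=\sum_{\tau,l}E^\tau_{l1}\otimes E^\tau_{1l}$. Then $\sum a_pb_p=1$ and $\sum na_p\otimes b_p=\sum a_p\otimes b_pn$ for all $n\in S$. For $w=\sum a_p\bar\delta(b_p)$ we get
$$nw=\sum a_p\bar\delta(b_pn)=\sum a_p\bar\delta(b_p)n+\sum a_pb_p\bar\delta(n)=wn+\bar\delta(n),$$
so $\bar\delta(n)=nw-wn$. Since $\bar\delta(\varepsilon_i)=0$, $w$ commutes with the $\varepsilon_i$, so $w=\sum_i\varepsilon_iw\varepsilon_i$. Put $w_I=\varepsilon_Iw\varepsilon_I$.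

**Comparison of cokernels.** For disjoint $I,J$ and $v_I\in\mathcal V_k(I)$, $v_J\in\mathcal V_k(J)$, with images $\bar v_I,\bar v_J$ in $\bar B$, put $S_{IJ}=\varepsilon_JS\varepsilon_I$ and $\bar B_{IJ}=\varepsilon_J\bar B\varepsilon_I$. Then
$$\operatorname{coker}\bigl(\mathcal N_k(I,J)\to\mathcal V_k(I,J)/\mathcal V_{k+1}(I,J),\ n\mapsto\delta(n)+nv_I-v_Jn\bigr)\cong\operatorname{coker}\bigl(S_{IJ}\to\bar B_{IJ},\ n\mapsto n(w_I+\bar v_I)-(w_J+\bar v_J)n\bigr).\tag{9}$$
Indeed, for $r\in\mathcal R_k(I,J)$ we have $rv_I-v_Jr\in\mathcal V_{k+1}$, so the image of $\mathcal R_k(I,J)$ on the left is that of $\delta(\mathcal R_k(I,J))=\varepsilon_J\delta(\mathcal R_k)\varepsilon_I$. Dividing it out turns the target into $\bar B_{IJ}$ and the source into $S_{IJ}$, and $\bar\delta(n)=nw_I-w_Jn$ on $S_{IJ}$.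

**Definition.** For disjoint nonempty $I,J$ let
$$a(I,J)=\min_{x\in\bar B_{II},\,y\in\bar B_{JJ}}\dim\operatorname{coker}\bigl(S_{IJ}\to\bar B_{IJ},\ n\mapsto nx-yn\bigr).\tag{10}$$

The failure of $\mathbf P_{k+1}$ concerns the single point $(x,y)=(w_1,w_2)$. We first show that it holds at all points.

**Proposition 16.** $a(\{1\},\{2\})>0$.

*Proof.* Let $v$ be a generic point of $\bigoplus_i\mathcal V_k(i,i)$ over $\Omega$: its coordinates $\xi_l$ in an $\Omega$-basis are algebraically independent over $\Omega$. Let $\Omega'$ be an algebraic closure of $\Omega(v)$ and $D'=D+v$. The coordinates of $D'$ are algebraically independent over $K$: in a polynomial relation over $K$ among them set all $\xi_l$ to $0$, and get the same relation among the coordinates of $D$. So $x_{iq}\mapsto(\text{coordinates of }D')$ extends to a $K$-embedding $\theta:\Omega\to\Omega'$ with $\theta(D)=D'$.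

By Lemma 14(b) for $\theta$, the analogue of $\mathbf P_k$ holds for $D'$, and that of $\mathbf P_{k+1}$ fails, for every pair, in particular for $(1,2)$. By Lemma 14(b) for the inclusion $\Omega\subseteq\Omega'$ and by (d) over $\Omega'$, the spaces $\mathcal N_k,\mathcal V_k,\mathcal V_{k+1}$ of $D'$ are those of $D$, extended to $\Omega'$. So, by the equivalence with (8), now for $D'$, the map
$$n\mapsto nD'-D'n=\delta(n)+nv_1-v_2n$$
from $\mathcal N_k(1,2)$ to $\mathcal V_k(1,2)/\mathcal V_{k+1}(1,2)$ over $\Omega'$ is not onto. Here $v_1,v_2$ are the components of $v$ in $\mathcal V_k(1,1),\mathcal V_k(2,2)$. By (9) over $\Omega'$, the map in (10) is not onto at $(x,y)=(w_1+\bar v_1,w_2+\bar v_2)$. Since $\mathcal V_k(i,i)\to\bar B_{ii}$ is linear and onto and $w_1,w_2$ are defined over $\Omega$, this $(x,y)$ is a generic point of $\bar B_{11}\times\bar B_{22}$ over $\Omega$. By (G) the map is onto at no point. $\square$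

## Types, supports and a quiver with loops

Next we pass from one-element sets to sets of sizes $s$ and $t$.

**Proposition 17.** $a(I,J)>0$ for disjoint $I,J\subseteq[N]$ with $|I|=s$, $|J|=t$.

The proof occupies this section.

**Step 1: decompose $S$ and $\bar B$.** Write $S=\prod_{\tau\in\mathcal X}\operatorname{End}(U_\tau)$; call the $\tau$ *types*. Simple bimodules over $S$ are the $\operatorname{Hom}(U_\tau,U_{\tau'})$, so $\bar B=\bigoplus_{\tau,\tau'}\operatorname{Hom}(U_\tau,U_{\tau'})\otimes Q_{\tau\tau'}$ with multiplicity spaces $Q_{\tau\tau'}$. Put $U_\tau^I=\varepsilon_IU_\tau$ and $\alpha_i(\tau)=\dim\varepsilon_iU_\tau$. Then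
$$S_{IJ}=\bigoplus_\tau\operatorname{Hom}(U^I_\tau,U^J_\tau),\qquad\bar B_{IJ}=\bigoplus_{\tau,\tau'}\operatorname{Hom}(U^I_\tau,U^J_{\tau'})\otimes Q_{\tau\tau'}.\tag{11}$$
For $\sigma\in S_N$ the map $\Sigma$ induces a semilinear automorphism of $S$ and a compatible one of $\bar B$, so it permutes the types. Comparing dimensions of $\varepsilon_i\operatorname{End}(U_\tau)\varepsilon_i$ and of the components of $\bar B$ gives
$$\alpha_{\sigma(i)}(\Sigma\tau)=\alpha_i(\tau),\qquad\dim Q_{\Sigma\tau,\Sigma\tau'}=\dim Q_{\tau\tau'}.\tag{12}$$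

**Step 2: supports have size $1$ or $N$.** Let $T_i=\{\tau:\alpha_i(\tau)>0\}$. Since $\varepsilon_iS\varepsilon_i$ is a quotient of $\varepsilon_i\mathcal N_k\varepsilon_i\subseteq A_\Omega$,
$$|T_i|\le\sum_\tau\alpha_i(\tau)^2=\dim\varepsilon_iS\varepsilon_i\le\beta.$$
The support $\{i:\tau\in T_i\}$ of a type is nonempty. If some support had size $r$ with $2\le r\le N-1$, then by (12) every $r$-subset of $[N]$ would be the support of some type. Those containing $1$ give $|T_1|\ge\binom{N-1}{r-1}\ge N-1>\beta$, a contradiction. Let $C$ be the set of types with support $[N]$ and $T_i^\circ$ the set of types with support $\{i\}$. Then $|C|\le|T_1|\le\beta<N$.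

**Step 3: numerical data of $C$ do not depend on $i$.** A nonconstant function on $[N]$ has at least $N$ distinct translates under $S_N$: one of its level sets has size $m$ with $1\le m\le N-1$, and already this set has $\binom Nm\ge N$ translates. For $c\in C$ consider the functions of $i$
$$\alpha_i(c),\qquad\mu_i(c)=\sum_{\tau\in T_i^\circ}\alpha_i(\tau)\dim Q_{\tau c},\qquad\nu_i(c)=\sum_{\tau\in T_i^\circ}\alpha_i(\tau)\dim Q_{c\tau}.$$
By (12) the translate by $\sigma$ of such a function is the corresponding function of $\Sigma c\in C$. So there are at most $|C|<N$ translates, and the functions are constant: $\alpha_i(c)=\gamma(c)$, $\mu_i(c)=\mu(c)$, $\nu_i(c)=\nu(c)$. Also $p=\sum_{\tau\in T_i^\circ,\tau'\in T_j^\circ}\alpha_i(\tau)\alpha_j(\tau')\dim Q_{\tau\tau'}$ is the same for all $i\ne j$, by (12) and $2$-transitivity.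

**Step 4: write out the map in (10).** Let $I,J$ be disjoint and nonempty, of any sizes, and $T_I^\circ=\bigcup_{i\in I}T_i^\circ$. In $S_{IJ}$ only types whose support meets both $I$ and $J$ contribute, and these lie in $C$. So $n=(n_c)_{c\in C}$. In $\bar B_{IJ}$ the sources are in $C\cup T_I^\circ$ and the targets in $C\cup T_J^\circ$. On the component $T_I^\circ\to T_J^\circ$, of dimension $|I||J|p$, the map $n\mapsto nx-yn$ is zero, because $n$ acts only through types in $C$. So if $p>0$, then $a(I,J)>0$, and the proposition holds.

Let $p=0$. Put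
$$W_c=\bigoplus_{\tau\in T_I^\circ}U_\tau^I\otimes Q_{\tau c}^*,\qquad Z_c=\bigoplus_{\tau\in T_J^\circ}U_\tau^J\otimes Q_{c\tau},$$
of dimensions $|I|\mu(c)$ and $|J|\nu(c)$ by Step 3. By (11),
$$\bar B_{IJ}=\bigoplus_{c,c'}\operatorname{Hom}(U_c^I,U_{c'}^J)\otimes Q_{cc'}\ \oplus\ \bigoplus_c\operatorname{Hom}(W_c,U_c^J)\ \oplus\ \bigoplus_c\operatorname{Hom}(U_c^I,Z_c),$$
and the map is
$$n\mapsto(nx_{CC}-y_{CC}n,\ nx_{TC},\ -y_{CT}n).\tag{13}$$
Here $x_{CC}\in\bigoplus\operatorname{Hom}(U^I_c,U^I_{c'})\otimes Q_{cc'}$, $x_{TC}\in\bigoplus_c\operatorname{Hom}(W_c,U_c^I)$, $y_{CC}\in\bigoplus\operatorname{Hom}(U^J_c,U^J_{c'})\otimes Q_{cc'}$ and $y_{CT}\in\bigoplus_c\operatorname{Hom}(U_c^J,Z_c)$ are components of $x$ and $y$, and they are arbitrary. The other components of $x$ and $y$ do not enter.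

**Step 5: recognize a quiver.** Let $Q''$ be the quiver with vertices $c,\infty_c,0_c$ ($c\in C$), with $\dim Q_{cc'}$ arrows $c\to c'$, and one arrow $\infty_c\to c$ and one arrow $c\to0_c$ for each $c$. Put $\mathbf a=(\gamma,\mu,0)$ and $\mathbf b=(\gamma,0,\nu)$ on $(c,\infty_c,0_c)$. The data $(U_c^I,W_c,0;x_{CC},x_{TC})$ form an arbitrary representation of dimension $|I|\mathbf a$, and $(U_c^J,0,Z_c;y_{CC},y_{CT})$ one of dimension $|J|\mathbf b$. For this pair, (4) has source $\bigoplus_c\operatorname{Hom}(U_c^I,U_c^J)$, since the vertices $\infty_c$ and $0_c$ contribute $\operatorname{Hom}(W_c,0)$ and $\operatorname{Hom}(0,Z_c)$. Its components at the arrows $c\to c'$, $\infty_c\to c$, $c\to0_c$ are exactly the three components of (13). So, for $p=0$,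
$$a(I,J)=\operatorname{ext}_{Q''}(|I|\mathbf a,|J|\mathbf b)\qquad\text{for all disjoint nonempty }I,J.$$

**Step 6: conclude.** By Proposition 16, $\operatorname{ext}_{Q''}(\mathbf a,\mathbf b)=a(\{1\},\{2\})>0$. Lemma 13, over the algebraically closed field $\Omega$, gives $a(I,J)=\operatorname{ext}_{Q''}(s\mathbf a,t\mathbf b)>0$ for $|I|=s$, $|J|=t$. $\square$

In the second algebra of Example 15, $S=\Omega^N$, so there is one type for each $i$, with support $\{i\}$, and $C=\emptyset$. The bimodule has $\bar B_{ij}=xV_\Omega/\Omega xf_i$, which is one-dimensional, so $p=1$ and $a(I,J)=|I||J|$.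

**Proposition 18.** For disjoint $I,J$ of sizes $s,t$ and all $v_I\in\mathcal V_k(I)$, $v_J\in\mathcal V_k(J)$ (over $\Omega$): $E(D_I+v_I,D_J+v_J)\ne0$.

*Proof.* If it vanished, every $z\in\mathcal V_k(I,J)$ would be $n(D_I+v_I)-(D_J+v_J)n$ for some $n\in\varepsilon_JM_N(A_\Omega)\varepsilon_I$, and $n\in\mathcal N_k(I,J)$ by Lemma 14(c). So the first map in (9) would be onto, and $a(I,J)=0$, contradicting Proposition 17. $\square$

## Spreading out over a variety

Proposition 18 is about one generic $D$ over the large field $\Omega$. To get statements about $\operatorname{PHom}(sh)\times\operatorname{PHom}(th)$ over $K$ we let $D$ vary in a family. Fix disjoint $I,J\subseteq[N]$ of sizes $s,t$; this is possible as $N\ge s+t$.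

Since $\varepsilon_i\in\mathcal N_k$, we have $\mathcal V_k=\bigoplus_{i,j}\mathcal V_k(i,j)$. Choose for every $\mathcal V_k(i,j)\subseteq V_\Omega$ the basis in reduced echelon form. Its coefficients are algebraic over $\mathbb F$, so all of them lie in a finite extension $\mathbb F'\subseteq\Omega$ of $\mathbb F$, the function field of $V^N$. Let $B$ be a nonempty open subset of the normalization of $V^N$ in $\mathbb F'$. It is an irreducible variety with function field $\mathbb F'$ and $\dim B=N\dim V$, and it has a dominant quasi-finite morphism $\pi=(f_1,\dots,f_N):B\to V^N$. Shrink $B$ so that the following hold.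

- The echelon bases are regular on $B$. At each $b\in B$ they stay linearly independent, by the echelon form, and span subspaces $\mathcal V_k(i,j)_b\subseteq V$. So the $\mathcal V_k(i,j)$ become vector subbundles of $V\times B$ with global frames.
- For all $b\in B$ and $i\ne j$ we have $V=\{nf_i(b)-f_j(b)n:n\in A\}+\mathcal V_k(i,j)_b$. By $\mathbf P_k$ this holds at the generic point, and it is an open condition.

Write $D(b)=\operatorname{diag}(f_i(b))$, and use $\mathcal V_k(I)_b$, $D_I(b)$, $D_J(b)$ accordingly.

**Proposition 19.** For all $b\in B$, $v_I\in\mathcal V_k(I)_b$, $v_J\in\mathcal V_k(J)_b$: $E(D_I(b)+v_I,D_J(b)+v_J)\ne0$.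

*Proof.* Express $v_I,v_J$ in the frames, with coordinates $\xi$. The map in (5) is then a matrix whose entries are polynomials in $\xi$ with coefficients regular functions on $B$. By Proposition 18, all its maximal minors, viewed over $\mathbb F'\subseteq\Omega$, vanish at all $\xi$ with coordinates in $\Omega$. So they are zero as polynomials in $\xi$ over $\mathbb F'$, and hence vanish for all $b\in B$ and all $\xi$ over $K$. $\square$

## Conjugates of $D(b)+\mathcal V_k(b)$ are dense

It remains to see that the pairs in Proposition 19 reach, up to conjugation, a dense set of pairs. Write $M_I(V)$ for the matrices over $V$ with rows and columns indexed by $I$.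

**Proposition 20.** The elements $\bigl(g(D_I(b)+v_I)g^{-1},\ g'(D_J(b)+v_J)g'^{-1}\bigr)$, with $b\in B$, $v_I\in\mathcal V_k(I)_b$, $v_J\in\mathcal V_k(J)_b$ and $g,g'$ invertible matrices over $A$, are dense in $M_I(V)\times M_J(V)$.

*Proof.* **Step 1: a parameter space of the right dimension.** Let $\mathcal O$ be the set of pairs $(i,j)$, $i\ne j$, with both indices in $I$ or both in $J$; so $|\mathcal O|=s(s-1)+t(t-1)$. Fix $b_0\in B$ and $D_0=D(b_0)$, and write $\delta_{b_0}(n)=nD_0-D_0n$. On an entry from $i$ to $j$ this is $n\mapsto nf_i(b_0)-f_j(b_0)n$. By the second condition on $B$ we can choose, for $(i,j)\in\mathcal O$, a subspace $\mathfrak c_{ij}\subseteq A$ that $\delta_{b_0}$ maps bijectively onto $V/\mathcal V_k(i,j)_{b_0}$. Let $B_0$ be an irreducible component through $b_0$ of $\{b\in B:f_l(b)=f_l(b_0)\text{ for all }l\notin I\cup J\}$. This locus is cut out by $(N-s-t)\dim V$ equations, so $\dim B_0\ge(s+t)\dim V$. Let $Y$ be the set of triples $(n,b,v)$ with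
$$n\in\bigoplus_{\mathcal O}\mathfrak c_{ij},\qquad b\in B_0,\qquad v\in\bigoplus_{\mathcal O}\mathcal V_k(i,j)_b,\qquad1+n\text{ invertible}.$$
It is open in a vector bundle over $B_0$, hence an irreducible variety, and since $\dim\mathfrak c_{ij}+\operatorname{rank}\mathcal V_k(i,j)=\dim V$,
$$\dim Y\ge(s+t)\dim V+|\mathcal O|\dim V=(s^2+t^2)\dim V=\dim(M_I(V)\times M_J(V)).$$

**Step 2: reduction to an isolated point.** Let $\Theta(n,b,v)$ be the $I$- and $J$-blocks of $(1+n)(D(b)+v)(1+n)^{-1}$. All values of $\Theta$ are elements as in the proposition. Let $y_0=(0,b_0,0)$. If $y_0$ is isolated in its fibre, then, since every component of a nonempty fibre of $Y\to\overline{\Theta(Y)}$ has dimension at least $\dim Y-\dim\overline{\Theta(Y)}$, we get $\dim\overline{\Theta(Y)}\ge\dim Y$. As $M_I(V)\times M_J(V)$ is irreducible of dimension at most $\dim Y$, $\Theta$ is dominant and the proposition follows.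

**Step 3: $y_0$ is isolated.** Suppose not. Then there is an irreducible curve in the fibre through $y_0$. Its normalization, completed at a point over $y_0$, gives a nonconstant $K[[\epsilon]]$-point $(n,b,v)$ of $Y$ with closed point $y_0$ and, on the $I$- and $J$-blocks, $(1+n)(D(b)+v)=D_0(1+n)$. Put $\Delta=D(b)-D_0$, which is diagonal and divisible by $\epsilon$. Expanding,
$$nD_0-D_0n+\Delta+v+n\Delta+nv=0.\tag{14}$$
Suppose $(n,v)\ne0$, and let $a\ge1$ be the minimal $\epsilon$-adic valuation of the entries of $n$ and $v$, with $n_a,v_a$ the coefficients of $\epsilon^a$. In (14), $n\Delta$ and $nv$ have valuation at least $a+1$, and $\Delta$ is diagonal. So the off-diagonal entries at order $\epsilon^a$ give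
$$\delta_{b_0}(n_a)+v_a=0.$$
Here $n_a\in\bigoplus\mathfrak c_{ij}$. Moreover $v_a\in\bigoplus\mathcal V_k(i,j)_{b_0}$. To see this, write the entry of $v$ from $i$ to $j$ as $\sum_l\xi_l(\epsilon)e_l(b(\epsilon))$ with the frame $e_l$ of $\mathcal V_k(i,j)$. The $e_l(b_0)$ are linearly independent, so the $e_l(b(\epsilon))$ are part of a basis of $V\otimes K[[\epsilon]]$, all $\xi_l$ have valuation at least $a$, and $v_a=\sum_l\xi_{l,a}e_l(b_0)$. By the choice of $\mathfrak c_{ij}$ we get $n_a=0$, and then $v_a=0$, a contradiction.

So $n=v=0$, and (14) gives $\Delta=0$ on the $I$- and $J$-blocks. So $f_l(b)=f_l(b_0)$ for $l\in I\cup J$, and for $l\notin I\cup J$ this holds by definition of $B_0$. So $\pi(b)$ is constant, that is, $b$ lies in a finite fibre of the quasi-finite $\pi$, and $b$ is constant. Then $(n,b,v)$ is constant, a contradiction. $\square$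

**Proof of Theorem 3.** Let $h$ be wild. By Propositions 19 and 20 and the conjugation invariance of $E$, we have $E(X,X')\ne0$ for all pairs $(X,X')$ in a dense subset of
$$M_I(V)\times M_J(V)=\operatorname{PHom}(sh)\times\operatorname{PHom}(th).$$
The locus $E(X,X')=0$ is open by (F4). An open set that misses a dense set is empty. So $e(sh,th)>0$ for all $s,t\in\mathbb N$. This is the second assertion of Theorem 3, and the first is its contrapositive. With $s=t$ it says that every multiple $th$ of a wild g-vector $h$ is wild. $\square$
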